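\title{Binary scalar products of two large families of vectors}

\begin{abstract}
Let $A$ and $B$ be finite families of vectors that both span $\mathbb{R}^d$ and satisfy $\langle a,b\rangle\in\{0,1\}$ for all $a\in A$, $b\in B$. A theorem of Kupavskii and Weltge gives $|A|\,|B|\le(d+1)2^d$. We prove that if $|A|$ and $|B|$ both exceed $2^{k-1}(d-k+2)$ for some integer $0\le k\le d$, then $|A|\,|B|\le(2^{d-k}+k)\,2^k(d-k+1)$. This confirms a conjecture from a paper of Kupavskii and Tsarev. We also determine when the bound is attained and classify the extremal pairs for $d\ge5$. The proof is an induction on $d$ that cuts one family by a hyperplane containing as many of its vectors as possible and projects the other family onto that hyperplane.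
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\langle\cdot,\cdot\rangle$ is the standard scalar product on $\mathbb{R}^d$, the vectors $e_1,\dots,e_d$ form the standard basis, and $[m,n]$ is the set of integers from $m$ to $n$.

\begin{definition}\label{def:pair}
A \emph{pair in dimension $d$} is an ordered pair $(A,B)$ of finite subsets of $\mathbb{R}^d$, both linearly spanning $\mathbb{R}^d$, such that $\langle a,b\rangle\in\{0,1\}$ for all $a\in A$ and $b\in B$. The pair is \emph{pointed} if $0\in A$ and $0\in B$.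
\end{definition}

The matrix $(\langle a,b\rangle)_{a\in A,\,b\in B}$ of a pair is a $0/1$ matrix of rank $d$ with distinct rows and distinct columns, and a rank factorization turns any such matrix into a pair. The product $|A|\,|B|$ is the number of entries of this matrix. A vector of one family is determined by its products with a basis chosen from the other family, and each product is $0$ or $1$, so
\begin{equation}\label{eq:cube}
|A|\le 2^d,\qquad |B|\le 2^d .
\end{equation}
The two families cannot both come close to this bound.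

\begin{theorem}[Kupavskii and Weltge]\label{thm:KW}
If $(A,B)$ is a pair in dimension $d$, then $|A|\,|B|\le(d+1)2^d$.
\end{theorem}

The cube $A=\{0,1\}^d$ and the simplex $B=\{0,e_1,\dots,e_d\}$ give equality. This example is as unbalanced as possible: $A$ meets the bound \eqref{eq:cube}, and no spanning family that contains $0$ is smaller than $B$. It is natural to ask how large the product can be when neither family is small.

To guess the answer, start with a pair $(A,B)$ in dimension $d-1$ and form its \emph{extension}
\[
\bigl((A\times\{0\})\cup\{e_d\},\ B\times\{0,1\}\bigr).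
\]
This is a pair in dimension $d$: the product of $(a,0)$ with $(b,\beta)$ is $\langle a,b\rangle$, and the product of $e_d$ with $(b,\beta)$ is $\beta$. The extension adds one vector to the first family and doubles the second. Extending the cube and the simplex of dimension $\ell$ exactly $k$ times gives the pair $S_{\ell,k}=(A_{\ell,k},B_{\ell,k})$ in dimension $\ell+k$, where
\[
A_{\ell,k}=(\{0,1\}^\ell\times\{0\}^k)\cup\{e_{\ell+1},\dots,e_{\ell+k}\},\qquad
B_{\ell,k}=\{0,e_1,\dots,e_\ell\}\times\{0,1\}^k .
\]
For instance, $S_{2,1}$ consists of the five vertices of a square pyramid and the six vertices of a triangular prism. In general $|A_{\ell,k}|=2^\ell+k$ and $|B_{\ell,k}|=2^k(\ell+1)$. For $k\in[0,d]$ put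
\[
t_k(d)=2^{k-1}(d-k+2),\qquad f_k(d)=(2^{d-k}+k)\,2^k(d-k+1).
\]
Then $f_k(d)$ is the product of the sizes in $S_{d-k,k}$, and for $k\ge1$ the number $t_k(d)$ is the size of the second family in the previous member $S_{d-k+1,k-1}$ of the list. For fixed $d$ the threshold $t_k(d)$ is nondecreasing in $k$, because $t_{k+1}(d)/t_k(d)=2(d-k+1)/(d-k+2)\ge1$ for $k<d$. So the requirement that both families have more than $t_k(d)$ vectors removes $S_{d,0},S_{d-1,1},\dots,S_{d-k+1,k-1}$ from the competition. The next candidate is $S_{d-k,k}$, and one guesses that nothing beats it. This is the conjecture posed in \cite{KT}, and our first theorem confirms it.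

\begin{theorem}\label{thm:main}
Let $(A,B)$ be a pair in dimension $d$ and let $k\in[0,d]$. If $|A|>t_k(d)$ and $|B|>t_k(d)$, then $|A|\,|B|\le f_k(d)$.
\end{theorem}

For $k=1$ the theorem says that two families with at least $d+2$ vectors each satisfy $|A|\,|B|\le d2^d+2d$. The strict inequality in the hypothesis matters: $S_{d,0}$ has sizes $2^d$ and $d+1=t_1(d)$, and its product $(d+1)2^d$ exceeds $d2^d+2d$ for $d\ge3$. For $k=0$, $k=d-1$ and $k=d$ we have $f_k(d)=(d+1)2^d$, and the statement follows from Theorem~\ref{thm:KW}.

The second theorem treats the remaining values of $k$ and describes equality. Two operations preserve the sizes of a pointed pair. Pairs are \emph{linearly equivalent} if one is $(TA,T^{-\mathsf T}B)$ for the other $(A,B)$ and some invertible linear map $T$; this keeps all products, since $\langle Tz,T^{-\mathsf T}b\rangle=\langle z,b\rangle$. The \emph{switch} of a pointed pair $(A,B)$ at $a_0\in A$ is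
\[
\bigl(A-a_0,\ \{(1-2\langle a_0,b\rangle)\,b : b\in B\}\bigr);
\]
Lemma~\ref{lem:switch} shows that it is a pointed pair with the same sizes.

\begin{theorem}\label{thm:sharp}
Let $d\ge1$, $k\in[1,d]$ and $\ell=d-k\ge2$.
\begin{enumerate}
\item[(a)] If $k\ge\ell$, then no pair in dimension $d$ satisfies $|A|,|B|>t_k(d)$.
\item[(b)] If $1\le k\le\ell-1$, then the bound of Theorem~\ref{thm:main} is attained by some pair with $|A|,|B|>t_k(d)$ if and only if $2^{d-k}+k>2^{k-1}(d-k+2)$.
\item[(c)] If $d\ge5$, $1\le k\le\ell-1$, $|A|,|B|>t_k(d)$ and $|A|\,|B|=f_k(d)$, then $0\in A$, $0\in B$ and, possibly after interchanging $A$ and $B$, some switch of $(A,B)$ at an element of $A$ is linearly equivalent to $S_{\ell,k}$. In particular $\{|A|,|B|\}=\{2^\ell+k,\ 2^k(\ell+1)\}$.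
\end{enumerate}
\end{theorem}

The condition in (b) says that $A_{\ell,k}$ itself passes the threshold. It fails, for example, for $d=5$, $k=2$, where both sides equal $10$. Part (c) fails for $d=4$, $k=1$: the pair $S_{2,2}$ has sizes $6$ and $12$, both larger than $t_1(4)=5$, and product $72=f_1(4)$, while $S_{3,1}$ has sizes $9$ and $8$.

The proof reverses the extension. We cut one family by a hyperplane $H$ that contains as many of its vectors as possible and project the other family onto $H$ (Sections~\ref{sec:switch} and~\ref{sec:slice}). The result is a pair in dimension $d-1$, and everything depends on comparing the product of the old sizes with twice the product of the new ones. Section~\ref{sec:four} carries this out for $d=4$, Section~\ref{sec:estimates} proves the comparisons in general, Section~\ref{sec:arith} shows how much room the functions $f_k$ leave for them, and Sections~\ref{sec:step} and~\ref{sec:extremal} prove the theorems. Theorem~\ref{thm:KW} is the only external result used.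

\section{Hyperplane numbers and switching}\label{sec:switch}

Adding $0$ to both families of a pair gives a pointed pair whose families are at least as large. It therefore suffices to prove Theorem~\ref{thm:main} for pointed pairs. A spanning family that contains $0$ spans $\mathbb{R}^d$ affinely, that is, it lies in no affine hyperplane.

For $d\ge1$ and a finite set $A\subset\mathbb{R}^d$, the \emph{hyperplane number} $h(A)$ is the maximum of $|A\cap H|$ over all affine hyperplanes $H$.

\begin{lemma}\label{lem:basic}
Let $(A,B)$ be a pair in dimension $d\ge1$. The following hold, and so do the statements with $A$ and $B$ interchanged.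
\begin{enumerate}
\item[(a)] If $a\in A$ and $-a\in A$, then $a=0$.
\item[(b)] For distinct $a,a'\in A$, the agreement set $\{b\in B:\langle a,b\rangle=\langle a',b\rangle\}$ and the disagreement set $\{b\in B:\langle a,b\rangle\ne\langle a',b\rangle\}$ have at most $h(B)$ elements each.
\item[(c)] $h(A)\ge|A|/2$.
\item[(d)] If $0\in A$ and $H$ is an affine hyperplane with $|A\cap H|=h(A)$, then $A\not\subseteq H$ and $A\cap H$ affinely spans $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $b\in B$ both $\langle a,b\rangle$ and $-\langle a,b\rangle$ lie in $\{0,1\}$, so $\langle a,b\rangle=0$. Since $B$ spans, $a=0$.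

(b) The agreement set lies in the hyperplane $\langle a-a',\cdot\rangle=0$. The disagreement set lies in $\langle a+a',\cdot\rangle=1$, and this is a hyperplane: $a+a'=0$ would give $a=a'=0$ by (a).

(c) For any nonzero $b\in B$ the hyperplanes $\langle\cdot,b\rangle=0$ and $\langle\cdot,b\rangle=1$ cover $A$.

(d) Since $A$ affinely spans $\mathbb{R}^d$, there is $a\in A\setminus H$. If the affine hull of $A\cap H$ had dimension at most $d-2$, then $(A\cap H)\cup\{a\}$ would lie in a hyperplane containing $h(A)+1$ elements of $A$.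
\end{proof}

An induction on the dimension needs $A\cap H$ to span a \emph{linear} subspace of dimension $d-1$, but a hyperplane attaining $h(A)$ need not pass through $0$. Translating $A$ by a point $a_0\in A\cap H$ repairs this. It changes the values of each $b$ with $\langle a_0,b\rangle=1$ from $0,1$ to $-1,0$, and replacing such $b$ by $-b$ restores the values $0,1$. This is the switch.

\begin{lemma}\label{lem:switch}
Let $(A,B)$ be a pointed pair in dimension $d\ge1$ and let $(A_1,B_1)$ be its switch at $a_0\in A$.
\begin{enumerate}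
\item[(a)] $(A_1,B_1)$ is a pointed pair with $|A_1|=|A|$ and $|B_1|=|B|$.
\item[(b)] For $a_1\in A$, the switch of $(A_1,B_1)$ at $a_1-a_0$ is the switch of $(A,B)$ at $a_1$. In particular, the switch of $(A_1,B_1)$ at $-a_0$ is $(A,B)$.
\item[(c)] $h(A_1)=h(A)$ and $h(B_1)=h(B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $s(a,b)=1-2\langle a,b\rangle$, so that $\langle a,b\rangle\in\{0,1\}$ if and only if $s(a,b)=\pm1$, and put $\varepsilon_b=s(a_0,b)$. For $a\in A$ and $b\in B$,
\begin{equation}\label{eq:sign}
s(a-a_0,\varepsilon_b b)=1+\varepsilon_b\bigl(s(a,b)-\varepsilon_b\bigr)=\varepsilon_b\,s(a,b)=\pm1 .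
\end{equation}

(a) By \eqref{eq:sign} all products lie in $\{0,1\}$. Both families contain $0$. The family $B_1$ spans because $B$ does, and $A_1$ spans because it is a translate of the affinely spanning set $A$. If $\varepsilon_bb=\varepsilon_{b'}b'$ with $b\ne b'$, then $b'=-b$, and Lemma~\ref{lem:basic}(a) gives $b=b'=0$, a contradiction. Hence $|B_1|=|B|$.

(b) The first family becomes $A-a_0-(a_1-a_0)=A-a_1$. By \eqref{eq:sign}, the vector $\varepsilon_bb$ is multiplied by $\varepsilon_b\,s(a_1,b)$ and becomes $s(a_1,b)\,b$. The switch at $a_1=0$ changes nothing.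

(c) Translation preserves $h(A)$. Let $S\subseteq B$ be nonempty and contained in the hyperplane $\langle c,\cdot\rangle=\gamma$, where $c\ne0$. For $b\in S$,
\[
\langle c-2\gamma a_0,\varepsilon_bb\rangle=\varepsilon_b\bigl(\gamma-2\gamma\langle a_0,b\rangle\bigr)=\varepsilon_b^2\gamma=\gamma .
\]
The vector $c-2\gamma a_0$ is nonzero: for $\gamma=0$ it equals $c$, and for $\gamma\ne0$ it has a nonzero product with some vector. So the image of $S$ in $B_1$, which has $|S|$ elements, lies in a hyperplane, and $h(B_1)\ge h(B)$. By (b), $(A,B)$ is a switch of $(A_1,B_1)$, which gives the reverse inequality.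
\end{proof}

\section{Slicing along a heaviest hyperplane}\label{sec:slice}

We may cut either family. We cut the one that has the larger fraction of its vectors in a hyperplane; then any large subset of the other family that is found in a hyperplane bounds the number of vectors cut off.

\begin{definition}\label{def:sliced}
A \emph{sliced pair} in dimension $d\ge1$ is a pointed pair $(A,B)$ together with a linear hyperplane $H$ such that $|A\cap H|=h(A)$ and
\begin{equation}\label{eq:balance}
\frac{h(A)}{|A|}\ge\frac{h(B)}{|B|}.
\end{equation}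
\end{definition}

Every pointed pair becomes a sliced pair after possibly interchanging the families and then switching at an element of the first one. Indeed, interchange so that \eqref{eq:balance} holds, choose an affine hyperplane $H_0$ attaining $h(A)$, switch at a point $a_0\in A\cap H_0$, and take $H=H_0-a_0$. By Lemma~\ref{lem:switch} the sizes and the hyperplane numbers do not change.

For a sliced pair let $\pi$ be the orthogonal projection onto $H$, and fix the notation
\[
A'=A\cap H,\quad A''=A\setminus H,\quad B'=\pi B,
\]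
\[
X=|A|,\quad x=|A'|,\quad u=|A''|=X-x,\qquad Y=|B|,\quad y=|B'|,\quad v=Y-y .
\]
Thus $u$ vectors of $A$ are lost by cutting and $v$ vectors of $B$ are lost by projecting. We identify $H$ with $\mathbb{R}^{d-1}$ by a linear isometry. The next lemma says that the projection identifies vectors of $B$ at most in twos, and that the identified vectors are completely determined on $A''$.

\begin{lemma}\label{lem:slice}
Let $(A,B)$ be a sliced pair in dimension $d\ge1$.
\begin{enumerate}
\item[(a)] $(A',B')$ is a pointed pair in dimension $d-1$. Moreover $1\le u\le x$, $\ x\ge d$ and $y\le2^{d-1}$.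
\item[(b)] If $v\ge1$, there is a vector $w$ orthogonal to $H$ with $\langle a,w\rangle=\pm1$ for all $a\in A''$ such that the set $D=\{b\in B:b+w\in B\}$ has $v$ elements and is disjoint from $D+w$. For $b\in D$ and $a\in A''$,
\begin{equation}\label{eq:table}
\bigl(\langle a,b\rangle,\langle a,b+w\rangle\bigr)=
\begin{cases}(0,1)&\text{if }\langle a,w\rangle=1,\\ (1,0)&\text{if }\langle a,w\rangle=-1.\end{cases}
\end{equation}
\item[(c)] $0\le v\le y$. Consequently $x\ge X/2$ and $y\ge Y/2$.
\end{enumerate}
\end{lemma}

\begin{proof}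
(a) By Lemma~\ref{lem:basic}(c),(d), $u\ge1$, $x\ge X/2$, and $A'$ spans $H$. As $0\in A'$, this gives $x\ge d$. The set $B'$ spans $H$ because $B$ spans $\mathbb{R}^d$, and $\langle a,\pi b\rangle=\langle a,b\rangle$ for $a\in H$. The bound on $y$ is \eqref{eq:cube}.

(b) Let $w_0\ne0$ be normal to $H$. If $b\ne b'$ in $B$ have the same projection, then $b'-b=\lambda w_0$ with $\lambda\ne0$. For $a\in A''$ the number $\lambda\langle a,w_0\rangle$ is nonzero, since $a\notin H$, and it is a difference of two elements of $\{0,1\}$; so it is $\pm1$. Hence $|\lambda|=1/|\langle a,w_0\rangle|$ is the same for all such $b,b'$. Put $w=|\lambda|w_0$. Any two distinct elements of a fiber of $\pi$ on $B$ differ by $\pm w$. Three points on a line cannot have this property, since the outer two would differ by $2w$. So each fiber has one or two elements, the two-element fibers are the sets $\{b,b+w\}$ with $b\in D$, and their number is $Y-y=v$. Finally, \eqref{eq:table} holds because $\langle a,b+w\rangle-\langle a,b\rangle=\langle a,w\rangle$ and both products lie in $\{0,1\}$.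

(c) There are $y$ fibers, and $v$ of them have two elements.
\end{proof}

Since $XY=(x+u)(y+v)$ with $u\le x$ and $v\le y$, the trivial bound is $XY\le4xy$. The functions $f_k(d)$ roughly double with each dimension, so we need bounds close to $XY\le 2xy$. The proof must therefore show that $u$ and $v$ are not both large.

\section{The case $d=4$, $k=1$}\label{sec:four}

For $d=3$ the only value of $k$ with $f_k(3)<4\cdot2^3$ is $k=1$, and the claim is that $X,Y\ge5$ implies $XY\le30$. This follows from $XY\le32$, because neither $31$ nor $32$ is a product of two integers that are at least $5$. For $d=4$, $k=1$ the claim is that $X,Y\ge6$ implies $XY\le72$. Theorem~\ref{thm:KW} gives $80$ and leaves the products $7\cdot11$, $6\cdot13$ and $8\cdot10$ undecided, so an argument is needed.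

Let $(A,B)$ be a sliced pair in dimension $4$ with $X,Y\ge6$. Theorem~\ref{thm:KW} in dimension $3$ gives $2xy\le64$, which leaves a slack of $8$. If $v=0$, then $XY=Xy\le2xy\le64$. Let $v\ge1$.

Suppose $u=1$. Then $XY\le2(x+1)y=2xy+2y$. If $y\le4$, the slack absorbs the term $2y$. If $y\ge5$, it does not, but then $(A',B')$ has $x=X-1\ge5$ and $y\ge5$, so the better bound $xy\le30$ applies and $XY\le2xy(1+1/x)\le60\cdot\frac65=72$. Both estimates are sharp: cutting along $z_4=0$ gives $x=8$, $y=v=4$ for $S_{3,1}$ and $x=5$, $y=v=6$ for $S_{2,2}$.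

Suppose $u=2$, say $A''=\{a_1,a_2\}$. The bound $XY\le2(x+2)y=2xy+4y$ is now too weak, and we use \eqref{eq:balance}. By \eqref{eq:table}, the $2v$ vectors of $D\cup(D+w)$ all lie in the agreement set of $a_1,a_2$ if $\langle a_1,w\rangle=\langle a_2,w\rangle$, and all lie in the disagreement set otherwise. So $h(B)\ge2v$ by Lemma~\ref{lem:basic}(b), and \eqref{eq:balance} gives
\[
\frac2X=1-\frac{h(A)}X\le1-\frac{h(B)}Y\le\frac{Y-2v}Y=\frac{2y-Y}{Y}.
\]
Hence $(X+2)Y\le2Xy$, and with $X=x+2$, $x\ge4$, $y\le8$,
\[
XY\le\frac{2(x+2)^2y}{x+4}=2xy+\frac{8y}{x+4}\le64+8=72 .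
\]

For $u\ge3$ there are several pairs in $A''$ to choose from, and an averaging argument finds one whose hyperplane contains $D\cup(D+w)$ and a positive fraction of the other vectors of $B$. For $u=3$, Lemma~\ref{lem:average} turns this into $XY\le2xy$ as soon as $x/X\ge2/3$, that is, $x\ge6$. The cases $x=4,5$ remain. There no hyperplane contains much more than half of $A$, which is a strong restriction of a different kind; Lemma~\ref{lem:rank} shows by a rank argument that both families are then small.

\section{Three estimates for a sliced pair}\label{sec:estimates}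

A $0/1$-valued function on a set of $u\ge2$ elements that takes the value $1$ exactly $j$ times separates $j(u-j)\le\lfloor u^2/4\rfloor$ of the $\binom u2$ two-element subsets. The largest possible fraction is
\[
\mu_u=\frac{\lfloor u^2/4\rfloor}{\binom u2}=\frac n{2n-1},\qquad n=\lceil u/2\rceil ,
\]
as one sees from $n^2/(n(2n-1))$ for $u=2n$ and $n(n-1)/((2n-1)(n-1))$ for $u=2n-1$. Thus $\mu_2=1$, $\mu_3=\mu_4=2/3$, and $\mu_u>1/2$ always.

\begin{lemma}\label{lem:average}
Let $(A,B)$ be a sliced pair with $u\ge2$ and $v\ge1$, and put $\mu=\mu_u$. Then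
\begin{equation}\label{eq:average}
\frac uX\le\mu\,\frac{y-v}Y\qquad\text{and}\qquad XY\le2xy+2y\,\frac{u(\mu X-x)}{u+\mu X}.
\end{equation}
In particular:
\begin{enumerate}
\item[(a)] if $\mu_u\le x/X$, then $XY\le2xy$;
\item[(b)] if $u=2$, then $XY\le2xy+\dfrac{8y}{x+4}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $b\in B$ define $\tilde b\colon A''\to\{0,1\}$ by $\tilde b(a)=\langle a,b\rangle$ if $\langle a,w\rangle=1$ and $\tilde b(a)=1-\langle a,b\rangle$ if $\langle a,w\rangle=-1$. By \eqref{eq:table}, $\tilde b$ is identically $0$ for $b\in D$ and identically $1$ for $b\in D+w$. For distinct $a_1,a_2\in A''$ let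
\[
E(a_1,a_2)=\{b\in B:\tilde b(a_1)=\tilde b(a_2)\}.
\]
This is the agreement set of $a_1,a_2$ if $\langle a_1,w\rangle=\langle a_2,w\rangle$ and the disagreement set otherwise, so $|E(a_1,a_2)|\le h(B)$ by Lemma~\ref{lem:basic}(b).

Count the incidences between two-element subsets $\{a_1,a_2\}\subseteq A''$ and vectors $b\in B\setminus E(a_1,a_2)$. The $2v$ vectors of $D\cup(D+w)$ contribute nothing, and each of the other $Y-2v=y-v$ vectors contributes at most $\mu\binom u2$. So some $E(a_1,a_2)$ misses at most $\mu(y-v)$ vectors of $B$, and $Y-h(B)\le\mu(y-v)$. By \eqref{eq:balance},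
\[
\frac uX=1-\frac{h(A)}X\le1-\frac{h(B)}Y\le\mu\,\frac{y-v}Y .
\]
Since $y-v=2y-Y$, this reads $Y(u+\mu X)\le2\mu Xy$, so $XY\le2y\cdot\mu X^2/(u+\mu X)$. The identity
\[
\mu X^2-x(u+\mu X)=\mu Xu-xu=u(\mu X-x)
\]
gives the second inequality in \eqref{eq:average}. Part (a) follows at once. For $u=2$ we have $\mu=1$, $u(\mu X-x)=4$ and $u+\mu X=x+4$, which is (b).
\end{proof}

One subcase with $u=2$ has $x$ as small as possible, and there we bound $Y$ directly.

\begin{lemma}\label{lem:two}
Let $(A,B)$ be a sliced pair with $u=2$ and $v\ge1$. Then $v\le2^{d-2}$.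
\end{lemma}

\begin{proof}
Let $A''=\{a_1,a_2\}$ and $b_0\in D$. By \eqref{eq:table}, $\langle a_i,2b_0+w\rangle=1$ for $i=1,2$. Hence $a_1,a_2\ne0$, and $a_2=\lambda a_1$ would force $\lambda=1$. So $a_1,a_2$ are linearly independent, and $d-2$ further elements of $A$ complete them to a basis. By \eqref{eq:table} all elements of $D$ have the same products with $a_1$ and $a_2$, so each is determined by its $d-2$ remaining products.
\end{proof}

Lemma~\ref{lem:average}(a) says nothing when $x/X<\mu_u$. In that case every hyperplane contains only slightly more than half of $A$, so two vectors of $B$ agree on about half of $A$. In $\pm1$ notation they are nearly orthogonal, and there cannot be many nearly orthogonal vectors in a space of small dimension. The standard tool is the following. If $G$ is a symmetric positive semidefinite matrix of rank at most $R$, then the Cauchy--Schwarz inequality for its nonzero eigenvalues gives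
\begin{equation}\label{eq:trace}
(\operatorname{tr}G)^2\le R\operatorname{tr}G^2=R\sum_{i,j}G_{ij}^2 .
\end{equation}

\begin{lemma}\label{lem:rank}
Let $(A,B)$ be a sliced pair in dimension $d$. Put $R=d+1$ and $\delta=x-u=2x-X\ge0$. Then
\begin{align}
YX^2&\le R\bigl(X^2+(Y-1)\delta^2\bigr),\label{eq:cols}\\
X&\le R\Bigl(1+\frac{(X-1)\delta^2}{X^2}\Bigr).\label{eq:rows}
\end{align}
\end{lemma}

\begin{proof}
Let $N$ be the matrix with entries $1-2\langle a,b\rangle=\pm1$, $a\in A$, $b\in B$. Each entry is the scalar product of $(a,1)$ and $(-2b,1)$ in $\mathbb{R}^{d+1}$, so $N$ has rank at most $R$. The Gram matrices $N^{\mathsf T}N$ and $NN^{\mathsf T}$ are positive semidefinite, have rank at most $R$ and have trace $XY$.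

Let $b\ne b'$ in $B$ agree on $p$ and disagree on $q$ elements of $A$, so $p+q=X$. By Lemma~\ref{lem:basic}(b), $p,q\le h(A)=x$. The scalar product of the two columns of $N$ is $p-q=2p-X=X-2q$, which has absolute value at most $2x-X=\delta$. The diagonal entries of $N^{\mathsf T}N$ equal $X$. So \eqref{eq:trace} gives $(XY)^2\le R\bigl(YX^2+Y(Y-1)\delta^2\bigr)$, and division by $Y$ gives \eqref{eq:cols}.

In the same way two distinct rows have scalar product of absolute value at most $2h(B)-Y$, and by \eqref{eq:balance} this is at most $(2x/X-1)Y=\delta Y/X$. So \eqref{eq:trace} for $NN^{\mathsf T}$ gives $(XY)^2\le R\bigl(XY^2+X(X-1)\delta^2Y^2/X^2\bigr)$, and division by $XY^2$ gives \eqref{eq:rows}.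
\end{proof}

\begin{remark}\label{rem:balance}
Condition \eqref{eq:balance} enters only in \eqref{eq:average} and \eqref{eq:rows}, and it cannot be dropped. Let $d\ge2$ and cut the cube in $S_{d,0}$ along $z_d=0$. A hyperplane with normal $c$, $c_i\ne0$, contains at most one endpoint of each edge in direction $e_i$, so $h(A)=2^{d-1}$ and $\delta=0$. Inequality \eqref{eq:rows} would give $2^d\le d+1$, which is false. Here $h(B)/|B|=d/(d+1)>1/2$, and the rule \eqref{eq:balance} cuts the simplex instead.
\end{remark}

\section{The functions $t_k$ and $f_k$}\label{sec:arith}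

From now on $\ell=d-k$, so $t_k(d)=2^{k-1}(\ell+2)$ and $f_k(d)=(2^\ell+k)2^k(\ell+1)$. Let $1\le k\le d-1$. Lowering $d$ and $k$ together keeps $\ell$, and lowering $d$ alone lowers $\ell$:
\begin{align}
t_{k-1}(d-1)&=\tfrac12\,t_k(d), & f_{k-1}(d-1)&=(2^\ell+k-1)\,2^{k-1}(\ell+1),\label{eq:down1}\\
t_k(d-1)&=2^{k-1}(\ell+1), & 2f_k(d-1)&=(2^\ell+2k)\,2^k\ell.\label{eq:down2}
\end{align}
Comparing the formulas gives
\begin{equation}\label{eq:slack}
f_k(d)=2f_{k-1}(d-1)+2t_k(d-1).
\end{equation}
This is the identity $(x+1)\cdot2y=2xy+2y$ for the extension that leads from $S_{\ell,k-1}$ to $S_{\ell,k}$. It provides the additive slack of the induction, which was $8$ in Section~\ref{sec:four}. When the projected pair passes the higher threshold $t_k(d-1)$, we use a multiplicative slack instead, which was the factor $6/5$ there.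

\begin{lemma}\label{lem:factor}
Let $1\le k\le\ell-1$ and $0\le\eta\le1/t_k(d)$. Then $2f_k(d-1)(1+\eta)\le f_k(d)$, and the inequality is strict unless $\eta=1/t_k(d)$, $k=1$ and $\ell\in\{2,3\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:down2}, the inequality is $(2^\ell+2k)\ell(1+\eta)\le(2^\ell+k)(\ell+1)$, or equivalently $k(\ell-1)+(2^\ell+2k)\ell\,\eta\le2^\ell$. The left side is strictly increasing in $\eta$, so it suffices to prove
\begin{equation}\label{eq:E}
k(\ell-1)+\frac{(2^\ell+2k)\,\ell}{2^{k-1}(\ell+2)}\le2^\ell ,
\end{equation}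
with strict inequality unless $k=1$ and $\ell\in\{2,3\}$.

Let $k=1$. Multiplying by $\ell+2$ and canceling $2^\ell\ell$ turns \eqref{eq:E} into $\ell^2+3\ell-2\le2^{\ell+1}$. For $\ell=2,3,4$ this reads $8\le8$, $16\le16$, $26<32$. Passing from $\ell$ to $\ell+1$ adds $2\ell+4$ on the left and $2^{\ell+1}\ge2\ell+4$ on the right.

Let $k=2$. For $\ell=3$ the left side of \eqref{eq:E} is $4+\frac{36}{10}<8$. For $\ell\ge4$ it is less than $2(\ell-1)+(2^{\ell-1}+2)=2\ell+2^{\ell-1}\le2^\ell$.

Let $k\ge3$, so $\ell\ge4$. Since $k\le\ell-1$ and $k/2^{k-2}\le3/2$, the left side is at most $(\ell-1)^2+2^{\ell-2}+\frac32$. It remains to see that $(\ell-1)^2+\frac32<\frac34\,2^\ell$. For $\ell=4$ this reads $10.5<12$, and passing from $\ell$ to $\ell+1$ adds $2\ell-1$ on the left and $\frac34\,2^\ell>2\ell-1$ on the right.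
\end{proof}

The restriction $k\le\ell-1$ costs nothing, because for larger $k$ the threshold is too high to be passed by both families. With one exception this follows from Theorem~\ref{thm:KW} and the next lemma.

\begin{lemma}\label{lem:vacuous}
Let $k\ge\ell\ge2$ and $(k,\ell)\ne(3,3)$. Then $(t_k(d)+1)^2>(d+1)2^d$.
\end{lemma}

\begin{proof}
We have $t_k(d)^2/2^d=2^{k-\ell-2}(\ell+2)^2$. If $k=\ell+1+i$ with $i\ge0$, this is $2^{i-1}(\ell+2)^2\ge2^i(2\ell+2)\ge2\ell+2+i=d+1$. If $k=\ell\ge4$, it is $(\ell+2)^2/4$, and $(\ell+2)^2/4\ge2\ell+1=d+1$ is equivalent to $\ell^2\ge4\ell$. If $k=\ell=2$, then $t_2(4)=8$ and $81>80$.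
\end{proof}

\section{The inductive step and the proof of Theorem~\ref{thm:main}}\label{sec:step}

We record the equality cases along the way, since they are the starting point for Theorem~\ref{thm:sharp}(c).

\begin{proposition}\label{prop:step}
Let $d\ge3$ and $1\le k\le\ell-1$, and assume Theorem~\ref{thm:main} in dimension $d-1$. Let $(A,B)$ be a sliced pair in dimension $d$ with $X,Y>t_k(d)$. Then $XY\le f_k(d)$. If equality holds, then
\begin{enumerate}
\item[(i)] $u=1$, $\ v=y=2^{k-1}(\ell+1)$ and $x=2^\ell+k-1$; or
\item[(ii)] $k=1$, $\ d\in\{3,4\}$ and $X=d+2$.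
\end{enumerate}
\end{proposition}

\begin{proof}
Write $f=f_k(d)$, $t=t_k(d)=2^{k-1}(\ell+2)$ and $t'=t_k(d-1)=2^{k-1}(\ell+1)$. Since $t$ is an integer and $t\ge t_1(d)=d+1$, we have $X,Y\ge t+1\ge d+2$. By Lemma~\ref{lem:slice}(c) and \eqref{eq:down1}, $x,y>t/2=t_{k-1}(d-1)$. Theorem~\ref{thm:main} for $(A',B')$, together with \eqref{eq:slack}, gives two facts:
\begin{align}
&2xy\le2f_{k-1}(d-1)=f-2t',\label{eq:route1}\\
&xy\le f_k(d-1)\quad\text{if }x>t'\text{ and }y>t'.\label{eq:route2}
\end{align}
By \eqref{eq:route1}, $XY\le2xy$ implies $XY<f$. This settles the case $v=0$, where $XY=Xy\le2xy$. Let $v\ge1$.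

\medskip\noindent\emph{Case $u=1$.} Here $XY=(x+1)(y+v)\le2xy+2y$. If $y\le t'$, then \eqref{eq:route1} gives $XY\le f$. Equality forces $v=y=t'$ and $xy=f_{k-1}(d-1)$, hence $x=2^\ell+k-1$ by \eqref{eq:down1}; this is (i). If $y>t'$, then also $x=X-1\ge t>t'$, so \eqref{eq:route2} applies and $XY\le2f_k(d-1)(1+1/x)$ with $1/x\le1/t$. Lemma~\ref{lem:factor} gives $XY\le f$. Equality forces $k=1$, $\ell\in\{2,3\}$ and $x=t=d+1$; this is (ii).

\medskip\noindent\emph{Case $u=2$.} Here $x=X-2\ge t-1\ge3$, and Lemma~\ref{lem:average}(b) gives $XY\le2xy+\frac{8y}{x+4}<2xy+2y$. If $y\le t'$, then $XY<f$ by \eqref{eq:route1}. Let $y>t'$.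

If $x>t'$, then \eqref{eq:route2} gives $XY\le2f_k(d-1)(1+\eta)$ with $\eta=\frac4{x(x+4)}$. The inequality $\eta<\frac1{x+1}$ is equivalent to $x^2>4$, and $x+1\ge t$. So $\eta<1/t$, and $XY<f$ by Lemma~\ref{lem:factor}.

If $x\le t'$, then \eqref{eq:route2} is not available. But $t-1\le x\le t'$ gives $2^{k-1}=t-t'\le1$, so $k=1$, $x=t'=\ell+1=d$ and $X=d+2$. By Lemmas~\ref{lem:slice}(a) and~\ref{lem:two}, $Y=y+v\le2^{d-1}+2^{d-2}$, so $XY\le3(d+2)2^{d-2}$. The inequality $3(d+2)2^{d-2}\le f_1(d)=d2^d+2d$ is equivalent to $(6-d)2^{d-2}\le2d$. This reads $6\le6$, $8\le8$, $8<10$ for $d=3,4,5$, and for $d\ge6$ the left side is at most $0$. Equality is possible only for $d\in\{3,4\}$, which is (ii).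

\medskip\noindent\emph{Case $u\ge3$.} We show $XY<f$. If $\mu_u\le x/X$, then $XY\le2xy<f$ by Lemma~\ref{lem:average}(a). So assume $\mu_u>x/X$, and put $n=\lceil u/2\rceil\ge2$, $\delta=x-u\ge0$, $R=d+1$. The assumption reads $n(x+u)>(2n-1)x$, so $nu>(n-1)(u+\delta)$, and therefore
\[
(n-1)\,\delta<u\le2n .
\]
If $n\ge3$, then $\delta<2n/(n-1)\le3$. If $u=3$, then $n=2$ and $\delta<3$. If $u=4$, then $n=2$ and $\delta<4$. So either $\delta\le2$, or $\delta=3$, $u=4$, $x=7$, $X=11$. In this range Lemma~\ref{lem:rank} bounds $X$ and $Y$ linearly in $d$, while $f$ is exponential: from $\ell\ge k+1$ we get $\ell\ge(d+1)/2$, so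
\begin{equation}\label{eq:flower}
f>2^d(\ell+1)\ge2^{d-1}(d+3).
\end{equation}
Recall that $X\ge d+2=R+1$, so $R/X<1$.

If $\delta\le1$, then \eqref{eq:rows} gives $X<R+R/X<R+1$, a contradiction.

If $\delta=2$, then \eqref{eq:rows} gives $X<R+4R/X<R+4$, so $X\le d+4$. Also $X=2u+2\ge8$, so $d\ge4$. Inequality \eqref{eq:cols} reads $Y(X^2-4R)\le R(X^2-4)$, where $X^2-4R\ge(R+1)^2-4R=(R-1)^2>0$. Hence
\[
Y\le R\Bigl(1+\frac{4(R-1)}{X^2-4R}\Bigr)\le R+\frac{4R}{R-1}=d+5+\frac4d .
\]
For $d\ge5$ this gives $Y\le d+5$, and since $d+7\le2^{d-1}$,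
\[
XY\le(d+4)(d+5)<(d+7)(d+3)\le2^{d-1}(d+3)<f .
\]
For $d=4$ we have $k=1$, $X=8$, $R=5$, so $44\,Y\le300$, $Y\le6$ and $XY\le48<72=f$.

If $\delta=3$, then $d\le x=7$ by Lemma~\ref{lem:slice}(a), so $R\le8$. Inequality \eqref{eq:rows} reads $11\le\frac{211}{121}R$, so $R>6$ and $d\in\{6,7\}$. Inequality \eqref{eq:cols} reads $Y(121-9R)\le112R$, so $Y\le\frac{784}{58}<14$ for $R=7$ and $Y\le\frac{896}{49}<19$ for $R=8$. Hence $XY\le11\cdot18=198<288=2^5\cdot9\le f$ by \eqref{eq:flower}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:sharp}(a)]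
For $d=0$ the hypothesis cannot hold, since $|A|\le1=t_0(0)$. For $d\ge1$ we use induction on $d$. If $k=0$ or $\ell\le1$, then $f_k(d)=(d+1)2^d$ and Theorem~\ref{thm:KW} suffices; this covers $d\le2$. Let $d\ge3$, $k\ge1$, $\ell\ge2$, assume the theorem in dimension $d-1$, and let $|A|,|B|>t_k(d)$.

If $k\le\ell-1$, add $0$ to both families and pass to a sliced pair as in Section~\ref{sec:slice}. Proposition~\ref{prop:step} gives the bound.

If $k\ge\ell$, we derive a contradiction; this proves the theorem for such $k$ and also Theorem~\ref{thm:sharp}(a). Since $t_k(d)$ is an integer, $|A|\,|B|\ge(t_k(d)+1)^2$. For $(k,\ell)\ne(3,3)$, Lemma~\ref{lem:vacuous} contradicts Theorem~\ref{thm:KW}. For $k=\ell=3$ we have $d=6$, $t_3(6)=20$ and $|A|\,|B|\ge441$, which is still below $7\cdot2^6=448$. But $|A|,|B|>7=t_1(6)$, and the case $(d,k)=(6,1)$, which lies in the range just treated, gives $|A|\,|B|\le f_1(6)=396$.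
\end{proof}

\section{Extremal pairs}\label{sec:extremal}

Alternative (i) of Proposition~\ref{prop:step} says that one vector of $A$ lies outside $H$ and that every fiber of $\pi$ on $B$ has two elements. We show that such a pair is an extension in suitable coordinates, and then peel off extensions until a cube and a simplex remain. One point needs care: each slicing step may require a switch of the smaller pair, and this switch has to be lifted to the larger one.

Call a pointed pair $(A,B)$ in dimension $d\ge2$ \emph{split along} a linear hyperplane $H$ if $|A\setminus H|=1$ and $|B|=2|\pi B|$, where $\pi$ is the orthogonal projection onto $H$. Write $A\setminus H=\{a''\}$, $A'=A\cap H$ and $B'=\pi B$. Since $A'\cup\{a''\}$ spans $\mathbb{R}^d$, the set $A'$ spans $H$, and $(A',B')$ is a pointed pair in dimension $d-1$, the \emph{base} of the split pair.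

\begin{lemma}\label{lem:split}
Let $(A,B)$ be split along $H$ with base $(A',B')$.
\begin{enumerate}
\item[(a)] For $a_0\in A'$, the switch of $(A,B)$ at $a_0$ is split along $H$, and its base is the switch of $(A',B')$ at $a_0$.
\item[(b)] If $(A',B')$ is linearly equivalent to $S_{\ell,k-1}$, where $k\ge1$ and $\ell+k=d$, then $(A,B)$ is linearly equivalent to $S_{\ell,k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(A_1,B_1)$ be the switch. As $a_0\in H$, we have $A_1\cap H=A'-a_0$ and $A_1\setminus H=\{a''-a_0\}$. Since $\langle a_0,b\rangle=\langle a_0,\pi b\rangle$, the sign attached to $b$ equals the sign attached to $\pi b$ in the switch of $(A',B')$ at $a_0$, so $\pi B_1$ is the second family of that switch. By Lemma~\ref{lem:switch}(a), applied to both pairs, $|B_1|=|B|=2|B'|=2|\pi B_1|$.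

(b) The map $b\mapsto(\pi b,\langle a'',b\rangle)$ from $B$ to $B'\times\{0,1\}$ is injective because $\mathbb{R}^d=H\oplus\mathbb{R}a''$, and it is bijective because $|B|=2|B'|$. Let $T'\colon H\to\mathbb{R}^{d-1}$ be invertible with $T'A'=A_{\ell,k-1}$ and $(T')^{-\mathsf T}B'=B_{\ell,k-1}$. Define $T(z+\lambda a'')=(T'z,\lambda)$ for $z\in H$, $\lambda\in\mathbb{R}$. Then $TA=(A_{\ell,k-1}\times\{0\})\cup\{e_d\}=A_{\ell,k}$. For $b\in B$ and $z\in H$,
\[
\langle(T'z,0),T^{-\mathsf T}b\rangle=\langle z,b\rangle=\langle z,\pi b\rangle=\langle T'z,(T')^{-\mathsf T}\pi b\rangle,\qquad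
\langle e_d,T^{-\mathsf T}b\rangle=\langle a'',b\rangle .
\]
So $T^{-\mathsf T}b=\bigl((T')^{-\mathsf T}\pi b,\langle a'',b\rangle\bigr)$, and the bijection gives $T^{-\mathsf T}B=B_{\ell,k-1}\times\{0,1\}=B_{\ell,k}$.
\end{proof}

The induction on $k$ keeps $\ell$ fixed and lowers the dimension, so it may pass through $d=4$, where Theorem~\ref{thm:sharp}(c) is false. For this reason we put the sizes of the families into the hypothesis.

\begin{proposition}\label{prop:classify}
Let $\ell\ge3$, $0\le k\le\ell-1$ and $d=\ell+k$. Let $(A,B)$ be a pointed pair in dimension $d$ with $|A|=2^\ell+k>t_k(d)$ and $|B|=2^k(\ell+1)$. Then some switch of $(A,B)$ at an element of $A$ is linearly equivalent to $S_{\ell,k}$.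
\end{proposition}

\begin{proof}
We use induction on $k$ with $\ell$ fixed. Let $k=0$. Then $B$ has $\ell+1$ elements, contains $0$ and spans $\mathbb{R}^\ell$, so $B=\{0,b_1,\dots,b_\ell\}$ with a basis $b_1,\dots,b_\ell$. The invertible map $Tz=(\langle z,b_1\rangle,\dots,\langle z,b_\ell\rangle)$ sends $A$ into $\{0,1\}^\ell$, hence onto it, because $|A|=2^\ell$. From $\langle Tz,e_i\rangle=\langle z,b_i\rangle$ we get $T^{-\mathsf T}b_i=e_i$. So $(A,B)$, which is its own switch at $0$, is linearly equivalent to $S_{\ell,0}$.

Let $k\ge1$. Then $|B|=2^{k-1}(2\ell+2)>t_k(d)$ and $|A|\,|B|=f_k(d)$. Pass to a sliced pair; at this point we do not know which of the two families is cut. Proposition~\ref{prop:step} applies with equality. In alternative (ii), $d=\ell+k\ge4$ forces $d=4$, $(\ell,k)=(3,1)$ and $X=6$, whereas the sizes are $9$ and $8$. So (i) holds, and the family that is cut has $X=2^\ell+k$ elements. The sizes $|A|$ and $|B|$ differ: if $2^\ell+k=2^k(\ell+1)$, then $2^k$ divides $k$ because $\ell>k$, which is impossible for $1\le k<2^k$. Hence the family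 that is cut is $A$, and the sliced pair is the switch $(A_1,B_1)$ of $(A,B)$ at some $a_0\in A$.

By (i), $u=1$ and $Y=2y$, so $(A_1,B_1)$ is split along $H$. Its base has sizes $x=2^\ell+(k-1)$ and $y=2^{k-1}(\ell+1)$, and $x\ge X/2>t_{k-1}(d-1)$ by \eqref{eq:down1}. By the induction hypothesis, the switch of the base at some $a_1\in A_1\cap H$ is linearly equivalent to $S_{\ell,k-1}$. By Lemma~\ref{lem:split}, the switch of $(A_1,B_1)$ at $a_1$ is linearly equivalent to $S_{\ell,k}$. By Lemma~\ref{lem:switch}(b), this is the switch of $(A,B)$ at $a_0+a_1\in A$.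
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b),(c)]
(c) If $0$ were missing from $A$ or $B$, adding it would give a pair that passes the thresholds and has product larger than $f_k(d)$, contrary to Theorem~\ref{thm:main}. So the pair is pointed. Pass to a sliced pair and apply Proposition~\ref{prop:step}. The hypothesis $d\ge5$ excludes (ii), and (i) gives $X=2^\ell+k$ and $Y=2^k(\ell+1)$. Interchange the families, if necessary, so that $|A|=2^\ell+k$. From $\ell\ge(d+1)/2$ we get $\ell\ge3$, and Proposition~\ref{prop:classify} finishes the proof.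

(b) Suppose $2^\ell+k>t_k(d)$. The pair $S_{\ell,k}$ has product $f_k(d)$, its first family passes the threshold by assumption, and its second does because $2^k(\ell+1)>2^{k-1}(\ell+2)$. Conversely, suppose the bound is attained by a pair with both sizes larger than $t_k(d)$. For $d\ge5$, one of the sizes is $2^\ell+k$ by (c), which gives the inequality. For $d\in\{3,4\}$ the condition $1\le k\le\ell-1$ forces $k=1$, and the inequality reads $5>4$ and $9>5$. For $d\le2$ there is no such $k$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KT}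
Andrey Kupavskii and Dmitry Tsarev,
\emph{Stability for binary scalar products},
arXiv:2404.17933 (2024).

\end{thebibliography}
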